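# Fast blocks, thin sets, and selectively pseudocompact groups with a bad product

## 1. Blocks, thin sets, and two ultrafilters that ignore thin sets

Cut $\omega$ into consecutive finite intervals $I_0,I_1,I_2,\dots$, called blocks, and let $b_n\ge 1$ be integers such that
$$|I_n|>n\,b_n\qquad(n\in\omega).\qquad(1.1)$$
The number $b_n$ may depend on $I_0,\dots,I_{n-1}$: first compute $b_n$, then choose $I_n$ long enough.

**Definition (thin set).** A set $B\subseteq\omega$ is thin if there is a constant $c$ with $|B\cap I_n|\le c\,b_n$ for all $n$. Let $\mathcal B$ be the family of thin sets. For $A\subseteq\omega$ put $X_A=\bigcup_{n\in A}I_n$.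

For example, let $b_n=1$ and $|I_n|=n+1$. A set that meets each block in at most five points is thin. A set containing at least half of every block is not thin, since $(n+1)/2$ is unbounded.

**Lemma 1.** The family $\mathcal B$ is an ideal containing all finite sets. If $A\subseteq\omega$ is infinite, then $X_A\notin\mathcal B$, and there is a free ultrafilter $p$ on $\omega$ with $X_A\in p$ and $p\cap\mathcal B=\emptyset$.

*Proof.* Subsets of thin sets are thin. A union of two thin sets is thin, since the constants add. A finite set $B$ is thin with $c=|B|$, because $b_n\ge1$. Suppose $X_A$ were thin with constant $c$. For $n\in A$ we would have $n\,b_n<|I_n|=|X_A\cap I_n|\le c\,b_n$, so $n<c$, and $A$ would be finite. So for $A$ infinite the sets $X_A\setminus B$ with $B\in\mathcal B$ are nonempty. They are closed under finite intersections, because $\mathcal B$ is closed under finite unions. Extend them to an ultrafilter $p$. It contains $X_A$ and the complement of every thin set, so it contains no thin set. It is free because finite sets are thin. $\square$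

If $Y\in p$ and $B$ is thin, then $Y\setminus B\in p$. So a construction that runs through the blocks in order may throw away $b_n$ indices of block $n$, where $b_n$ takes into account everything that happened in the earlier blocks, and the ultrafilter does not notice.

Here is the instance for the first theorem. Choose the blocks so that
$$t_n=1+\sum_{m<n}(m+1)|I_m|,\qquad |I_n|>n\,t_n .\qquad(1.2)$$
For instance $t_0=1$, $|I_0|=1$; $t_1=2$, $|I_1|=3$; $t_2=1+1+2\cdot3=8$, $|I_2|=17$. Apply Lemma 1 with $b_n=t_n$ twice and fix free ultrafilters $p,q$ that contain no thin set, with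
$$\bigcup_{n\text{ even}}I_n\in p,\qquad \bigcup_{n\text{ odd}}I_n\in q .$$

The following computation is the whole argument in miniature. Let $\sigma$ be any permutation of $\omega$. I claim that there are $P\in p$ and $Q\in q$ with $\sigma(P)\cap Q=\emptyset$; in other words, no permutation carries $p$ to $q$. For $n$ even let $B_n=\{i\in I_n:\sigma(i)\in\bigcup_{m<n}I_m\}$. For $n$ odd let $B_n=\{i\in I_n:\sigma^{-1}(i)\in\bigcup_{m<n}I_m\}$. Then $|B_n|\le\sum_{m<n}|I_m|\le t_n$, so $\bigcup_nB_n$ is thin, and
$$P=\bigcup_{n\text{ even}}(I_n\setminus B_n)\in p,\qquad Q=\bigcup_{n\text{ odd}}(I_n\setminus B_n)\in q .$$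
Suppose $i\in P$ and $\sigma(i)\in Q$, say $i\in I_n$ with $n$ even and $\sigma(i)\in I_{n'}$ with $n'$ odd. If $n'<n$, then $i\in B_n$. If $n<n'$, then $\sigma(i)\in B_{n'}$. Both are excluded. Whichever block comes later gives way, and giving way costs only a thin set.

We shall use these ultrafilters to build topological groups. The proof will be this computation with "$\sigma(i)$ lies in an earlier block" replaced by linear dependence.

## 2. Selective pseudocompactness and products

All topological spaces are Tychonoff and all topological groups are Hausdorff; $\omega^*$ is the set of free ultrafilters on $\omega$.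

**Definition ($p$-limit).** Let $p\in\omega^*$. A point $x\in X$ is a $p$-limit of $(x_n)_{n\in\omega}$ if $\{n:x_n\in U\}\in p$ for every neighborhood $U$ of $x$. The space $X$ is $p$-compact if every sequence of points of $X$ has a $p$-limit in $X$.

We use the following standard facts. In a Hausdorff space there is at most one $p$-limit, and in a compact space there is at least one. In the two-point discrete space the $p$-limit of a sequence is the value that the sequence takes on a set in $p$. In a product, $p$-limits are computed coordinatewise. Continuous maps preserve $p$-limits, so in a topological group the $p$-limit of a sum is the sum of the $p$-limits.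

A point $x$ is an accumulation point of $(x_n)$ if every neighborhood of $x$ contains $x_n$ for infinitely many $n$. In that case $x$ is an $r$-limit of $(x_n)$ for some $r\in\omega^*$: the sets $\{n:x_n\in O\}$, with $O$ a neighborhood of $x$, together with the cofinite sets have the finite intersection property, and any ultrafilter $r$ extending them is free and works. Conversely, an $r$-limit with $r\in\omega^*$ is an accumulation point, since members of $r$ are infinite. "$r$-a.e." means "on a set in $r$".

**Definition (selective pseudocompactness).** A space $X$ is selectively pseudocompact if for every sequence $(U_n)$ of nonempty open subsets of $X$ there are points $x_n\in U_n$ such that $(x_n)$ has an accumulation point in $X$.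

A countably compact space is selectively pseudocompact, because any selection works. An infinite discrete space is not: let the $U_n$ be distinct singletons. A selectively pseudocompact space is pseudocompact, that is, every continuous $f:X\to\mathbb R$ is bounded. Indeed, if $f$ were unbounded, a selection from $U_n=\{|f|>n\}$ would have no accumulation point, since near any $x$ we have $|f|\le|f(x)|+1$.

Comfort and Ross proved that the product of any family of pseudocompact groups is pseudocompact. Does this survive selection? Selective pseudocompactness is called non-productive in the class of topological groups if there are selectively pseudocompact topological groups whose product is not selectively pseudocompact. Garcia-Ferreira and Tomita proved that if $p,q$ are selective ultrafilters on $\omega$ that are not equivalent in the Rudin–Keisler ordering, then there are a $p$-compact group and a $q$-compact group whose product is not selectively pseudocompact. So there is a solution under assumptions beyond ZFC. The question, from Artur Hideyuki Tomita and Juliane Trianon-Fraga, "Some pseudocompact-like properties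 in certain topological groups", arXiv:2108.13505 (2021), is whether ZFC alone proves non-productivity. It does. A group is Boolean if every element satisfies $x+x=0$.

**Theorem 1 (ZFC).** There are Boolean topological groups $G,H$ (subgroups of $2^{\mathfrak c}$) such that for every cardinal $\lambda$ the powers $G^\lambda$ and $H^\lambda$ are selectively pseudocompact, but $G\times H$ is not selectively pseudocompact.

**Theorem 2 (ZFC).** For every integer $k\ge1$ there is a Boolean topological group $G$ of cardinality $\mathfrak c$ such that $G^k$ is countably compact but $G^{k+1}$ is not selectively pseudocompact. In particular ($k=1$) there is a countably compact group $G$ with $G\times G$ not selectively pseudocompact.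

By Comfort–Ross all the bad products here are still pseudocompact.

Two easy cases show where not to look. If $X$ is selectively pseudocompact and $K$ is compact, then $X\times K$ is selectively pseudocompact. To see this, shrink the given open sets to boxes $U_n\times V_n$, choose $x_n\in U_n$ with an $r$-limit $x$, choose any $y_n\in V_n$, and let $y$ be the $r$-limit of $(y_n)$ in $K$; then $(x,y)$ is an $r$-limit of $(x_n,y_n)$. Also, if $X$ and $Y$ are both $p$-compact for the same $p$, then so is $X\times Y$. A counterexample must make the two factors accumulate along incompatible ultrafilters.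

## 3. Linear algebra over $\mathbb F_2$ with few omissions

Boolean groups are vector spaces over $\mathbb F_2=\{0,1\}$, which also denotes the two-element discrete group. All families of vectors are indexed. A family in $V$ is independent mod a subspace $W$ if its image in $V/W$ is linearly independent. The next lemma makes the bookkeeping possible: enlarging the subspace by finitely many dimensions destroys only that many vectors, and we can protect a chosen subfamily.

**Lemma 2.** Let $W\subseteq Z$ be subspaces of $V$ with $\dim Z/W<\infty$. Let $\mathcal E,\mathcal W$ be families such that $\mathcal E\cup\mathcal W$ is independent mod $W$ and $\mathcal E$ is independent mod $Z$. If $\mathcal W'\subseteq\mathcal W$ is maximal such that $\mathcal E\cup\mathcal W'$ is independent mod $Z$ (such $\mathcal W'$ exists by Zorn's lemma), then $|\mathcal W\setminus\mathcal W'|\le\dim Z/W$.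

*Proof.* For each omitted $w$, maximality gives $z_w\in Z$ with $w+z_w\in\operatorname{span}(\mathcal E\cup\mathcal W')$. Suppose $\sum_{w\in D}z_w\in W$ for a finite nonempty set $D$ of omitted vectors. Then $\sum_{w\in D}w\in\operatorname{span}(\mathcal E\cup\mathcal W')+W$, which contradicts independence of $\mathcal E\cup\mathcal W$ mod $W$. So the $z_w$ are independent mod $W$, and there are at most $\dim Z/W$ of them. $\square$

For example, take $W=0$, $Z=\operatorname{span}\{z\}$, $\mathcal E=\emptyset$, $\mathcal W=\{w,w+z\}$ with $w,z$ independent. Both vectors cannot be kept mod $Z$, but omitting one suffices.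

**Lemma 3.** If $(g_t)_{t\in T}$ is independent and $A\subseteq V$ is a finite subspace, then there is a finite $T_0\subseteq T$ such that for any choice of $a_t\in A$ the family $(g_t+a_t)_{t\in T\setminus T_0}$ is independent.

*Proof.* Each $a\in A\cap\operatorname{span}\{g_t:t\in T\}$ is the sum of the $g_t$ over a unique finite subset of $T$. Let $T_0$ be the union of these subsets. Then $A\cap\operatorname{span}\{g_t:t\notin T_0\}=0$. If $F\subseteq T\setminus T_0$ is finite and $\sum_{t\in F}(g_t+a_t)=0$, then $\sum_{t\in F}g_t=\sum_{t\in F}a_t\in A$. Hence $\sum_{t\in F}g_t=0$ and $F=\emptyset$. $\square$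

## 4. The groups $G(p)$

Let $p$ be a free ultrafilter. We want a group in which every sequence of basic open sets has a selection with a $p$-limit, and which has, apart from these forced $p$-limits, as many homomorphisms to $\mathbb F_2$ among its coordinates as possible.

For a finite partial function $u:\mathfrak c\to2$ let $[u]=\{x\in2^{\mathfrak c}:u\subseteq x\}$. Since $\mathfrak c^\omega=\mathfrak c$, we can enumerate all sequences of finite partial functions as $\{(u_{\alpha,i})_{i\in\omega}:\alpha<\mathfrak c\}$. For the same reason there are only $\mathfrak c$ pairs $(C,\psi)$ with $C\subseteq\mathfrak c$ countable and $\psi:C\times\omega\to2$. List them as $(C_\xi,\psi_\xi)_{\xi<\mathfrak c}$ so that each pair occurs uncountably often. Define $x_{\alpha,i}\in2^{\mathfrak c}$ by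
$$x_{\alpha,i}(\xi)=\begin{cases}u_{\alpha,i}(\xi)&\text{if }\xi\in\operatorname{dom}u_{\alpha,i},\\ \psi_\xi(\alpha,i)&\text{if }\xi\notin\operatorname{dom}u_{\alpha,i}\text{ and }\alpha\in C_\xi,\\ 0&\text{otherwise.}\end{cases}$$
Let $y_\alpha$ be the $p$-limit of $(x_{\alpha,i})_i$ in the compact space $2^{\mathfrak c}$, and let $G(p)$ be the subgroup of $2^{\mathfrak c}$ generated by all $x_{\alpha,i}$ and $y_\alpha$. Since $x_{\alpha,i}\in[u_{\alpha,i}]$ and every finite partial function occurs among the $u_{\alpha,i}$, the group $G(p)$ is dense in $2^{\mathfrak c}$.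

**Lemma 4.** Every power $G(p)^\lambda$ is selectively pseudocompact.

*Proof.* Let $O_n\subseteq G(p)^\lambda$ be nonempty open. Shrinking, we may assume $O_n=\prod_{\nu<\lambda}(G(p)\cap[u^\nu_n])$ with $u^\nu_n=\emptyset$ for all but finitely many $\nu$. For each $\nu$ pick $\alpha(\nu)$ with $(u_{\alpha(\nu),n})_n=(u^\nu_n)_n$. Then $(x_{\alpha(\nu),n})_{\nu<\lambda}\in O_n$. As $n$ varies, these points have the $p$-limit $(y_{\alpha(\nu)})_{\nu<\lambda}\in G(p)^\lambda$, coordinate by coordinate. A $p$-limit is an accumulation point. $\square$

Let $F$ be the vector space with basis of formal symbols $X_{\alpha,i},Y_\alpha$ ($\alpha<\mathfrak c$, $i\in\omega$), and let $\pi:F\to G(p)$ be the linear map with $X_{\alpha,i}\mapsto x_{\alpha,i}$ and $Y_\alpha\mapsto y_\alpha$. It is onto. For $C\subseteq\mathfrak c$ put $F_C=\operatorname{span}\{X_{\alpha,i},Y_\alpha:\alpha\in C,\,i\in\omega\}$. The next lemma says that on a countable part, any functional that respects the $p$-limits is a coordinate.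

**Lemma 5.** Let $C\subseteq\mathfrak c$ be countable, let $P_\alpha\in p$ for $\alpha\in C$, and let $\psi:F\to\mathbb F_2$ be linear with $\psi(X_{\alpha,i})=\psi(Y_\alpha)$ whenever $\alpha\in C$ and $i\in P_\alpha$. Then there is $\xi<\mathfrak c$ with $\pi(v)(\xi)=\psi(v)$ for all $v\in F_C$.

*Proof.* The set $\bigcup_{\alpha\in C,i\in\omega}\operatorname{dom}u_{\alpha,i}$ is countable, and the pair consisting of $C$ and $(\alpha,i)\mapsto\psi(X_{\alpha,i})$ occurs at uncountably many $\xi$. So there is $\xi$ outside that set with $C_\xi=C$ and $\psi_\xi(\alpha,i)=\psi(X_{\alpha,i})$. For $\alpha\in C$ this gives $x_{\alpha,i}(\xi)=\psi(X_{\alpha,i})$. Then $y_\alpha(\xi)$ is the $p$-limit of $(\psi(X_{\alpha,i}))_i$, which is $\psi(Y_\alpha)$ because the sequence has this value on $P_\alpha\in p$. Both sides of $\pi(v)(\xi)=\psi(v)$ are linear in $v$ and agree on the basis of $F_C$. $\square$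

## 5. Rival ultrafilters: what one group, or equivalent ultrafilters, cannot do

To show that $G(p)\times G(q)$ is not selectively pseudocompact, we will produce boxes $O_n$ and show that no selection $(g_n,h_n)\in O_n$ has an $r$-limit $(a,b)$. The natural way is to find a coordinate $\xi$ with $g_m(\xi)\ne a(\xi)$ for $r$-almost all $m$, or the same for $h_m$ and $b$. Write $g_m+a=\pi(v_m)$. By Lemma 5 it would be enough to find a linear $\psi$ with $\psi(v_m)=1$ for $r$-almost all $m$ that vanishes on all $X_{\alpha,i}+Y_\alpha$ with $i\in P_\alpha$, where $P_\alpha\in p$ and $\alpha$ runs over the relevant countable set.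

Try to do this with the first coordinate alone. For any boxes there is a selection with $g_m=x_{\alpha,m}$ for a suitable $\alpha$, and then we may have $a=y_\alpha$, $r=p$, $v_m=X_{\alpha,m}+Y_\alpha$. Now whichever $P_\alpha\in p$ we choose, $\psi$ must vanish on $v_m$ for all $m\in P_\alpha$, and $P_\alpha\in r$. The approach stops exactly here, and it must: $G(p)$ is selectively pseudocompact. So the second factor has to be used, and we are content if one of the two factors gives a contradiction.

Two arbitrary ultrafilters do not suffice either. Suppose $q=\sigma(p)=\{\sigma(P):P\in p\}$ for a permutation $\sigma$ of $\omega$. Then $G(p)\times G(q)$ is selectively pseudocompact. To see this, let boxes $[u_n]\times[u'_n]$ be given. Choose $\alpha$ with $u_{\alpha,n}=u_n$ for all $n$ and $\beta$ with $u_{\beta,i}=u'_{\sigma^{-1}(i)}$ for all $i$. Let $x'_{\beta,i},y'_\beta$ denote the generators of $G(q)$. Then $(x_{\alpha,n},x'_{\beta,\sigma(n)})$ is a selection. For a neighborhood $O$ of $y'_\beta$ we have $\{i:x'_{\beta,i}\in O\}\in q$, so its preimage $\{n:x'_{\beta,\sigma(n)}\in O\}$ is in $p$. Hence the selection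 has the $p$-limit $(y_\alpha,y'_\beta)$.

The computation in Section 1 shows that our $p,q$ avoid this obstruction, and it indicates how to win. In the case $v_m=X_{\alpha,m}+Y_\alpha$ and $v'_m=X'_{\beta,\sigma(m)}+Y'_\beta$, enforcing the $p$-limit on $P$ makes the indices $m\in P$ useless for the first factor. Enforcing the $q$-limit on $Q$ makes the indices $m\in\sigma^{-1}(Q)$ useless for the second. With $P\cap\sigma^{-1}(Q)=\emptyset$, no index is useless for both. In general the $v_m$ are arbitrary sums. We therefore record the indices lost to the first factor in a set $S$, those lost to the second in a set $R$, and keep $R\cap S=\emptyset$. When an even block is processed for the first factor, the vectors $v_m$ with $m\in R$ must be protected. This protection costs at most $|R|$ indices $i$ of the block, and $|R|$ depends only on earlier blocks.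

## 6. Proof of Theorem 1: two-sided bookkeeping

Let $p,q$ be the ultrafilters fixed after (1.2), $G=G(p)$ and $H=G(q)$. Write $F',\pi',X'_{\beta,i},Y'_\beta,F'_{C'}$ for the objects of Section 4 attached to $H$; Lemma 5 holds for them with $q$ in place of $p$. By Lemma 4 all powers of $G$ and $H$ are selectively pseudocompact. It remains to treat $G\times H$.

**Step 1: open sets that force independence.** For $n\in\omega$ let $U_n=\{x\in2^{\mathfrak c}:x(j)=0\ (j<n),\ x(n)=1\}$ and $O_n=(G\cap U_n)\times(H\cap U_n)$. These are nonempty open subsets of $G\times H$ by density. Suppose, toward a contradiction, that $(g_n,h_n)\in O_n$ and that $(g_n,h_n)_n$ has an accumulation point $(a,b)\in G\times H$. Fix $r\in\omega^*$ such that $a$ is the $r$-limit of $(g_n)$ and $b$ is the $r$-limit of $(h_n)$.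

The family $(g_n)$ is independent: if $F_0\subseteq\omega$ is finite and nonempty with minimum $m$, then $(\sum_{n\in F_0}g_n)(m)=g_m(m)=1$. The same holds for $(h_n)$. Apply Lemma 3 with the finite subspaces $\{0,a\}$ and $\{0,b\}$. It gives $n_0$ such that, with $D=\{n:n\ge n_0\}\in r$, the families $(g_n+a)_{n\in D}$ and $(h_n+b)_{n\in D}$ are independent.

**Step 2: passage to formal symbols.** This step moves the problem to $F$ and $F'$, where Lemma 5 applies. For $n\in D$ choose $v_n\in F$ and $v'_n\in F'$ with $\pi(v_n)=g_n+a$ and $\pi'(v'_n)=h_n+b$. Since their images are independent, $(v_n)_{n\in D}$ and $(v'_n)_{n\in D}$ are independent. Each vector involves finitely many symbols, so there are countably infinite sets $C=\{\alpha_j:j\in\omega\}$ and $C'=\{\beta_j:j\in\omega\}$, enumerated injectively, with all $v_n\in F_C$ and all $v'_n\in F'_{C'}$. Put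
$$w_{j,i}=X_{\alpha_j,i}+Y_{\alpha_j},\qquad w'_{j,i}=X'_{\beta_j,i}+Y'_{\beta_j}.$$
The family of all $w_{j,i}$ is independent, since $X_{\alpha_j,i}$ occurs in $w_{j,i}$ and in no other member; likewise for the $w'_{j,i}$. A functional respects a $p$-limit on $P$ when it kills the corresponding $w_{j,i}$ with $i\in P$.

**Step 3: what the recursion maintains.** For $n\ge-1$ we construct increasing finite sets $R_n,S_n\subseteq D$ with $R_n\cap S_n=\emptyset$, increasing finite-dimensional subspaces $W_n\subseteq F_C$ and $W'_n\subseteq F'_{C'}$, and (for $n\ge0$) sets $B_n\subseteq I_n$ with $|B_n|\le t_n$, such that: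

* (i) $(v_m)_{m\in D\setminus S_n}$ is independent mod $W_n$, and $(v'_m)_{m\in D\setminus R_n}$ is independent mod $W'_n$;
* (ii) $|R_n|\le\sum_{m\le n}(m+1)|I_m|$ and $|S_n|\le\sum_{m\le n}(m+1)|I_m|$;
* (iii) $W_n$ is spanned by some vectors $w_{j,i}$ with $i\in\bigcup_{m\le n}I_m$, and $W'_n$ by some vectors $w'_{j,i}$ with $i\in\bigcup_{m\le n}I_m$.

Start with $R_{-1}=S_{-1}=\emptyset$ and $W_{-1}=W'_{-1}=0$; then (i) holds by Step 2.

**Step 4: an even block.** Let $n$ be even. We add to $W$ almost all $w_{j,i}$ with $j\le n$, $i\in I_n$, and keep $(v_m)_{m\in R_{n-1}}$ independent. Put $R_n=R_{n-1}$ and $W'_n=W'_{n-1}$, so nothing changes on the second side.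

First we choose which $i$ to discard. By (iii) and the independence of all $w_{j,i}$, the family $\{w_{j,i}:j\le n,\,i\in I_n\}$ is independent mod $W_{n-1}$. Let
$$Z=W_{n-1}+\operatorname{span}\{v_m:m\in R_{n-1}\},\qquad \dim Z/W_{n-1}\le|R_{n-1}|\le t_n ,$$
the last inequality by (ii) and (1.2). By Lemma 2 (with $W=W_{n-1}$ and $\mathcal E=\emptyset$) we may omit at most $t_n$ of the vectors $w_{j,i}$ ($j\le n$, $i\in I_n$) so that the rest are independent mod $Z$. Let $B_n$ be the set of $i\in I_n$ for which some $w_{j,i}$ with $j\le n$ was omitted, so $|B_n|\le t_n$. Put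
$$W_n=W_{n-1}+\operatorname{span}\{w_{j,i}:j\le n,\ i\in I_n\setminus B_n\}.\qquad(6.1)$$

Next, $(v_m)_{m\in R_{n-1}}$ is independent mod $W_n$. Suppose a combination $u$ of these vectors lies in $W_n$, say $u=w_0+w_1$ with $w_0\in W_{n-1}$ and $w_1$ a combination of the new vectors $w_{j,i}$ in (6.1). Then $w_1=u+w_0\in Z$. All vectors $w_{j,i}$ in (6.1) were retained, so they are independent mod $Z$ and $w_1$ is the trivial combination. Hence $u\in W_{n-1}$. Since $R_{n-1}\subseteq D\setminus S_{n-1}$, (i) for $n-1$ shows that $u$ is the trivial combination.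

Finally we choose which indices $m$ to lose. Apply Lemma 2 with $W=W_{n-1}$, $Z=W_n$, $\mathcal E=(v_m)_{m\in R_{n-1}}$ and $\mathcal W=(v_m)_{m\in D\setminus(S_{n-1}\cup R_{n-1})}$. Its hypotheses hold by (i) for $n-1$ and by the previous paragraph. Since $\dim W_n/W_{n-1}\le(n+1)|I_n|$, we can omit at most $(n+1)|I_n|$ indices $m\in D\setminus(S_{n-1}\cup R_{n-1})$ so that the remaining vectors of $\mathcal W$ together with $\mathcal E$ are independent mod $W_n$. Let $S_n$ be $S_{n-1}$ together with the omitted indices. Then $D\setminus S_n$ consists of $R_{n-1}$ and the indices kept, so (i) holds. Also (ii) and (iii) hold, and $S_n\cap R_n=\emptyset$ because no index of $R_{n-1}$ was omitted.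

**Step 5: an odd block.** Let $n$ be odd. Do the same on the other side. Put $S_n=S_{n-1}$ and $W_n=W_{n-1}$. Use $Z'=W'_{n-1}+\operatorname{span}\{v'_m:m\in S_{n-1}\}$, of dimension at most $|S_{n-1}|\le t_n$ over $W'_{n-1}$, to discard a set $B_n\subseteq I_n$ of at most $t_n$ indices. Put $W'_n=W'_{n-1}+\operatorname{span}\{w'_{j,i}:j\le n,\,i\in I_n\setminus B_n\}$. The family $(v'_m)_{m\in S_{n-1}}$ stays independent mod $W'_n$, by the argument of Step 4 and because $S_{n-1}\subseteq D\setminus R_{n-1}$. By Lemma 2 at most $(n+1)|I_n|$ further indices $m\in D\setminus(R_{n-1}\cup S_{n-1})$ have to be omitted; add them to $R_{n-1}$ to get $R_n$.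

**Step 6: the contradiction.** Let $R,S,W,W'$ be the unions of the $R_n,S_n,W_n,W'_n$. A dependence mod $W$ is a dependence mod some $W_n$. Hence by (i) $(v_m)_{m\in D\setminus S}$ is independent mod $W$ and $(v'_m)_{m\in D\setminus R}$ is independent mod $W'$. Since $R\cap S=\emptyset$, we have $(D\setminus S)\cup(D\setminus R)=D\in r$, so one of these two sets is in $r$.

Suppose $D\setminus S\in r$. Choose a linear $\psi:F\to\mathbb F_2$ with $\psi|_W=0$ and $\psi(v_m)=1$ for all $m\in D\setminus S$. For each $j$ put
$$P_{\alpha_j}=\bigcup\{I_n\setminus B_n:\ n\text{ even},\ n\ge j\}.$$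
This is $\bigcup_{n\text{ even}}I_n\in p$ minus a finite set and minus a subset of $\bigcup_nB_n$. The set $\bigcup_nB_n$ is thin because $|B_n|\le t_n$. Hence $P_{\alpha_j}\in p$. For $i\in P_{\alpha_j}$, say $i\in I_n\setminus B_n$ with $n$ even and $n\ge j$, (6.1) gives $w_{j,i}\in W_n\subseteq W$, so $\psi(X_{\alpha_j,i})=\psi(Y_{\alpha_j})$. By Lemma 5 there is $\xi$ with $(g_m+a)(\xi)=\psi(v_m)=1$ for all $m\in D\setminus S$. So $g_m(\xi)\ne a(\xi)$ $r$-a.e., contradicting that $a$ is the $r$-limit of $(g_m)$.

Suppose $D\setminus R\in r$. Choose a linear $\psi':F'\to\mathbb F_2$ vanishing on $W'$ with $\psi'(v'_m)=1$ for $m\in D\setminus R$, and let $Q_{\beta_j}=\bigcup\{I_n\setminus B_n:n\text{ odd},\,n\ge j\}$, which is in $q$. As before, $\psi'(X'_{\beta_j,i})=\psi'(Y'_{\beta_j})$ for $i\in Q_{\beta_j}$. Lemma 5 for $H$ gives $\xi$ with $h_m(\xi)\ne b(\xi)$ for all $m\in D\setminus R\in r$, contradicting that $b$ is the $r$-limit of $(h_m)$. $\blacksquare$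

This settles the question in ZFC. The rest of the notes proves Theorem 2, where there is only one group and countable compactness replaces selective pseudocompactness.

## 7. Splitting a block: the partition lemma

Fix $k\ge1$ from now on. In Theorem 2 all factors of $G^{k+1}$ are the same group, so there is a single subspace $W$ to be killed. For a selection with coordinates $g^0_m,\dots,g^k_m$ (translated by the supposed limit), we need for every $m$ at least one $l$ such that $g_m^l$ can still be given the value $1$. The even and odd blocks of Section 6 are no longer available to separate the factors.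

Let $k=1$ and suppose that block $I_n$ carries the vectors to be killed $w_{2m}=g^0_m$, $w_{2m+1}=g^1_m$. If we kill all of them, then both $g_m^0$ and $g_m^1$ are lost for every $m$ concerned, so the recursion of Section 6 breaks down here. But we may kill only half of the block. Killing $w_i$ for $i$ odd leaves all $g_m^0$ alive, killing $w_i$ for $i$ even leaves all $g_m^1$ alive, and an ultrafilter keeps one of the two halves. The next lemma says that such a split always exists.

**Lemma 6.** Let $V$ be a vector space over $\mathbb F_2$, $I$ a finite set, and let $\{w_i^j:i\in I,\,1\le j\le k\}$ and $\{g_m^l:m\in\omega,\,0\le l\le k\}$ be two independent families in $V$. Then there are a partition $I=T_0\sqcup\dots\sqcup T_k$ and functions $c_0,\dots,c_k:\omega\to\{0,\dots,k\}$ such that for each $s$ the family $\{w_i^j:i\in T_s,\,1\le j\le k\}\cup\{g_m^{c_s(m)}:m\in\omega\}$ is independent.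

Parts of a partition may be empty. With only $k$ families $g^0,\dots,g^{k-1}$ the statement fails: let $w_i^j=g_i^{j-1}$ for $i\in I\subseteq\omega$. If $i\in T$, then every choice $g_i^{c(i)}$ occurs among the $w_i^j$, so no nonempty $T$ is possible.

*Proof for $k=1$.* Write $w_i=w_i^1$ and $E_l=\operatorname{span}\{g_m^l:m\in\omega\}$. As $E_0\cap E_1=0$, the map $V\to V/E_0\oplus V/E_1$ is injective, so the images of the $w_i$ are independent. The functionals on $V/E_0\oplus V/E_1$ that vanish on one of the two summands span the dual of the sum. So we can choose $|I|$ of them, $\theta_a$, with $\det(\theta_a(w_i))\ne0$. Expand the determinant by Laplace along the block of rows whose $\theta_a$ factor through $V/E_0$. Some term is nonzero, which gives $I=T_0\sqcup T_1$ such that the minor of the $V/E_0$-rows with columns $T_0$ and the minor of the $V/E_1$-rows with columns $T_1$ are both nonzero. Thus $(w_i)_{i\in T_s}$ is independent mod $E_s$ for $s=0,1$. Put $c_s\equiv s$. $\square$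

For $k\ge2$ a Laplace expansion splits the $k|I|$ vectors $w_i^j$, but nothing in it keeps the $k$ vectors with the same $i$ together. Two changes overcome this. All choices $c$ are treated at once by a generic combination of $g_m^0,\dots,g_m^k$, and the partition is found with matroids.

Recall that a matroid on a finite set $I$ is a nonempty family of subsets, called independent, closed under subsets and such that whenever $A,B$ are independent with $|A|<|B|$, some $x\in B\setminus A$ makes $A\cup\{x\}$ independent. The rank of $A$ is the largest size of an independent subset of $A$. The standard example is a finite family of vectors with linear independence. A function $f$ on subsets of $I$ is submodular if $f(A)+f(B)\ge f(A\cup B)+f(A\cap B)$, and supermodular if the reverse inequality holds. We use two theorems.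

**Theorem (Edmonds,** *Submodular functions, matroids, and certain polyhedra*, **1970; see Oxley,** *Matroid Theory*, **§11.1).** If $f$ is a nondecreasing, integer-valued, submodular function on the subsets of a finite set $I$ with $f(\emptyset)=0$, then the sets $T$ with $|T'|\le f(T')$ for all $T'\subseteq T$ are the independent sets of a matroid on $I$, with rank function $\rho(A)=\min_{A'\subseteq A}\big(f(A')+|A\setminus A'|\big)$.

**Matroid partition theorem (Edmonds,** *Minimum partition of a matroid into independent subsets*, **1965).** A matroid on $I$ with rank function $\rho$ admits a partition of $I$ into $N$ independent sets if and only if $N\rho(A)\ge|A|$ for all $A\subseteq I$.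

*Proof of Lemma 6 for general $k$.*

**Step 1: reduction to finitely many $m$.** For $A\subseteq I$ let $L_A=\operatorname{span}\{w_i^j:i\in A,\,1\le j\le k\}$, so $\dim L_A=k|A|$. Since $L_I$ is finite, there is a finite $M\subseteq\omega$ with
$$L_I\cap\operatorname{span}\{g_m^l:m\in\omega,\,l\le k\}\subseteq\operatorname{span}\{g_m^l:m\in M,\,l\le k\}.$$
Suppose $T\subseteq I$, $c:M\to\{0,\dots,k\}$ and $\{w_i^j:i\in T,\,1\le j\le k\}\cup\{g_m^{c(m)}:m\in M\}$ is independent. Then it stays independent after adding $g_m^0$ for all $m\notin M$. Indeed, in a vanishing combination the $g$-part equals the $w$-part, so it lies in $L_I\cap\operatorname{span}\{g_m^l\}$. As the $g_m^l$ are independent, it involves only $m\in M$, and the combination is trivial. So it suffices to define the $c_s$ on $M$.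

**Step 2: generic vectors.** This step replaces the choice of $c$ by a single family over a larger field. Let $K=\mathbb F_2(\lambda_m^l:m\in M,\,0\le l\le k)$ with algebraically independent $\lambda_m^l$, and put
$$t_m=\sum_{l=0}^k\lambda_m^l g_m^l\in K\otimes V,\qquad \tau=\operatorname{span}_K\{t_m:m\in M\},\qquad d(A)=\dim_K\big((K\otimes L_A)\cap\tau\big).$$
The $t_m$ are independent over $K$. As an example, let $k=1$, $I=\{0,1\}$, $w_0=g_0^0$, $w_1=g_0^1$, $M=\{0\}$. Then $d(\{0\})=d(\{1\})=0$, but $t_0\in K\otimes L_I$, so $d(I)=1$. The function $d$ sees that $0$ and $1$ must be separated. Our goal is a partition with $d(T_s)=0$ for all $s$.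

**Step 3: $(k+1)\,d(A)\le k|A|$.** We use $k+1$ independent generic copies of $\tau$. Let $K'=\mathbb F_2(\lambda_m^{l,u}:m\in M,\,0\le l,u\le k)$ with algebraically independent $\lambda_m^{l,u}$, $t_m^u=\sum_l\lambda_m^{l,u}g_m^l$ and $\tau^u=\operatorname{span}_{K'}\{t_m^u:m\in M\}$. For fixed $u$, $\lambda_m^l\mapsto\lambda_m^{l,u}$ is an embedding of $K$ into $K'$. We have $d(A)=\dim(K\otimes L_A)+\dim\tau-\dim(K\otimes L_A+\tau)$, and each term on the right is the rank of a matrix over $K$. Ranks do not change under field embeddings, and $L_A$ is defined over $\mathbb F_2$. Therefore $\dim_{K'}\big((K'\otimes L_A)\cap\tau^u\big)=d(A)$ for each $u$. For each $m$ the matrix $(\lambda_m^{l,u})_{l,u}$ is invertible, since its determinant is a nonzero polynomial. So for each $m$ the vectors $t_m^0,\dots,t_m^k$ form a basis of the span of $g_m^0,\dots,g_m^k$ over $K'$. Hence the family of all $t_m^u$ is independent, and $\tau^0+\dots+\tau^k$ is a direct sum. The $k+1$ subspaces $(K'\otimes L_A)\cap\tau^u$ of $K'\otimes L_A$ therefore have a direct sum, so $(k+1)d(A)\le k|A|$.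

**Step 4: $d$ is supermodular and $d(\emptyset)=0$.** The second claim is clear. Since the $w_i^j$ are independent, $L_A\cap L_B=L_{A\cap B}$, also after tensoring with $K$; and $L_A+L_B\subseteq L_{A\cup B}$. The subspaces $(K\otimes L_A)\cap\tau$ and $(K\otimes L_B)\cap\tau$ have intersection $(K\otimes L_{A\cap B})\cap\tau$ and their sum is contained in $(K\otimes L_{A\cup B})\cap\tau$. Hence $d(A)+d(B)\le d(A\cup B)+d(A\cap B)$.

**Step 5: a monotone submodular function.** Edmonds' theorem needs monotonicity, which we arrange. Let $\mu(A)=|A|-d(A)$. It is integer-valued and submodular, $\mu(\emptyset)=0$, and $\mu(A)\ge|A|/(k+1)$ by Step 3. Let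
$$\bar\mu(A)=\min\{\mu(A'):A\subseteq A'\subseteq I\}.$$
Then $\bar\mu$ is nondecreasing and integer-valued, and $\bar\mu(A)\ge|A|/(k+1)$. Since $\mu\ge0$ and $\mu(\emptyset)=0$, also $\bar\mu(\emptyset)=0$. It is submodular: if $A',B'$ are minimizers for $A,B$, then $A'\cup B'\supseteq A\cup B$ and $A'\cap B'\supseteq A\cap B$, so
$$\bar\mu(A\cup B)+\bar\mu(A\cap B)\le\mu(A'\cup B')+\mu(A'\cap B')\le\mu(A')+\mu(B')=\bar\mu(A)+\bar\mu(B).$$

**Step 6: the partition.** By Edmonds' theorem with $f=\bar\mu$ we get a matroid on $I$ with rank function $\rho(A)=\min_{A'\subseteq A}(\bar\mu(A')+|A\setminus A'|)$, and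
$$(k+1)\rho(A)\ge\min_{A'\subseteq A}\big(|A'|+|A\setminus A'|\big)=|A|\qquad\text{for all }A\subseteq I.$$
By the matroid partition theorem, $I=T_0\sqcup\dots\sqcup T_k$ with each $T_s$ independent in the matroid. Then $|T_s|\le\bar\mu(T_s)\le\mu(T_s)=|T_s|-d(T_s)$, so $d(T_s)=0$.

**Step 7: from generic vectors back to choices.** Fix $T=T_s$. Since $d(T)=0$ and the $t_m$ are independent, $\{w_i^j:i\in T,\,1\le j\le k\}\cup\{t_m:m\in M\}$ is independent over $K$. Write these vectors as rows of coordinates with respect to an $\mathbb F_2$-basis of a finite-dimensional subspace of $V$ containing all $w_i^j$ and all $g_m^l$ with $m\in M$. Some maximal minor $\Delta$, using all rows, is nonzero. It is multilinear in the rows $t_m$, so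
$$\Delta=\sum_{c:M\to\{0,\dots,k\}}\Big(\prod_{m\in M}\lambda_m^{c(m)}\Big)\Delta_c ,$$
where $\Delta_c\in\mathbb F_2$ is the same minor with $g_m^{c(m)}$ in place of $t_m$. Some $\Delta_c$ is nonzero. For this $c$ the family $\{w_i^j:i\in T,\,1\le j\le k\}\cup\{g_m^{c(m)}:m\in M\}$ is independent; put $c_s=c$ on $M$, and $c_s(m)=0$ for $m\notin M$ as in Step 1. $\square$

## 8. A vector space topologized by its limit-preserving functionals

For Theorem 2 choose consecutive finite intervals $I_n$ partitioning $\omega$ such that
$$s_n=\sum_{m<n}|I_m|,\qquad b_n=2ks_n+1,\qquad |I_n|>n\,b_n ,$$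
and let $\mathcal B$ be the ideal of thin sets for these data. Recall that there is a family $\{A_\alpha:\alpha<\mathfrak c\}$ of infinite subsets of $\omega$ that is almost disjoint, meaning that $A_\alpha\cap A_\beta$ is finite for $\alpha\ne\beta$. (Identify $\omega$ with the set of finite $0$-$1$ sequences; to each infinite $0$-$1$ sequence assign the set of its finite initial segments.) By Lemma 1 choose $p_\alpha\in\omega^*$ with $X_{A_\alpha}\in p_\alpha$ and $p_\alpha\cap\mathcal B=\emptyset$. Where Theorem 1 had two families of blocks, even and odd, we now have one family for each $\alpha<\mathfrak c$.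

Let $V$ have basis $\{e_\alpha^j:\alpha<\mathfrak c,\,1\le j\le k\}$ and let $V_\alpha=\operatorname{span}\{e_\beta^j:\beta<\alpha,\,1\le j\le k\}$. Call $(f^1,\dots,f^k)\in(V^\omega)^k$ independent if the family $\{f^j(i):i\in\omega,\,1\le j\le k\}$ is independent. For example, for $k=1$, an independent $1$-tuple is an injectively indexed sequence of linearly independent vectors.

There are $\mathfrak c$ independent $k$-tuples, since $|V|^\omega=\mathfrak c$ and there are already $\mathfrak c$ of them consisting of basis vectors. The entries of each lie in some $V_\alpha$ with $\alpha<\mathfrak c$, because $\operatorname{cf}\mathfrak c>\omega$. List the tuples in order type $\mathfrak c$ and assign to each in turn the least $\alpha$, not used before, such that its entries lie in $V_\alpha$. The admissible $\alpha$ form a final segment of $\mathfrak c$ and fewer than $\mathfrak c$ have been used, so this is possible. We obtain $\Lambda\subseteq\mathfrak c$ and an enumeration $\{(f_\alpha^1,\dots,f_\alpha^k):\alpha\in\Lambda\}$ of all independent $k$-tuples with $f_\alpha^j(i)\in V_\alpha$ for all $i,j$. We want $e_\alpha^j$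 to be the $p_\alpha$-limit of $(f_\alpha^j(i))_i$, so let
$$\Phi=\{\varphi\in\operatorname{Hom}(V,\mathbb F_2):\ \varphi(e_\alpha^j)=p_\alpha\text{-}\lim_i\varphi(f_\alpha^j(i))\ \text{ for all }\alpha\in\Lambda,\ 1\le j\le k\}.$$
Limits are additive, so $\Phi$ is a subgroup of $\operatorname{Hom}(V,\mathbb F_2)$. Let $G$ be $V$ with the topology induced by $V\to2^\Phi$, $x\mapsto(\varphi(x))_{\varphi\in\Phi}$. Every $\varphi\in\Phi$ is continuous on $G$. Moreover $x$ is an $r$-limit of $(x_n)$ in $G$ if and only if $\varphi(x)=r\text{-}\lim_n\varphi(x_n)$ for all $\varphi\in\Phi$. In particular, for $\alpha\in\Lambda$,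
$$e_\alpha^j\ \text{ is a }p_\alpha\text{-limit of }(f_\alpha^j(i))_i\text{ in }G.\qquad(8.1)$$

So $G$ has many limits by construction. The question is whether $\Phi$ is rich enough.

## 9. Rich functionals: the main lemma for Theorem 2

**Lemma 7.** Let $a\in V$ and $g_m^l\in V$ ($m\in\omega$, $0\le l\le k$) be such that $\{a\}\cup\{g_m^l:m\in\omega,\,l\le k\}$ is independent. Then there are $e:\omega\to\{0,\dots,k\}$ and $\varphi\in\Phi$ with $\varphi(a)=1$ and $\varphi(g_m^{e(m)})=1$ for all $m$.

*Proof.*

**Step 1: reduction to countably many limits.** Closing off under countably many operations, choose a countable $C\subseteq\mathfrak c$ such that $V_C:=\operatorname{span}\{e_\alpha^j:\alpha\in C,\,1\le j\le k\}$ contains $a$, all $g_m^l$, and all $f_\alpha^j(i)$ with $\alpha\in C\cap\Lambda$. Enumerate $C\cap\Lambda=\{\alpha_s:s<\sigma\}$ injectively, $\sigma\le\omega$. Put $A'_s=A_{\alpha_s}\setminus\bigcup_{s'<s}A_{\alpha_{s'}}$. The sets $A'_s$ are pairwise disjoint. Each $A_{\alpha_s}\setminus A'_s$ is finite by almost disjointness, so $X_{A_{\alpha_s}}\setminus X_{A'_s}$ is finite and $X_{A'_s}\in p_{\alpha_s}$.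 Thus every block $I_n$ serves at most one limit.

**Step 2: splitting the blocks.** For $\alpha\in\Lambda$ let $w_{\alpha,i}^j=e_\alpha^j+f_\alpha^j(i)$. For fixed $\alpha$ the family $\{w_{\alpha,i}^j:i\in\omega,\,1\le j\le k\}$ is independent. Indeed, since $f_\alpha^j(i)\in V_\alpha$ and $V_\alpha\cap\operatorname{span}\{e_\alpha^1,\dots,e_\alpha^k\}=0$, a vanishing combination gives the corresponding vanishing combination of the $f_\alpha^j(i)$, which is trivial. For $n\in A'_s$ apply Lemma 6 to $I=I_n$, $w_i^j=w_{\alpha_s,i}^j$ and the $g_m^l$. This gives a partition $I_n=T_0^n\sqcup\dots\sqcup T_k^n$ and functions $c_0^n,\dots,c_k^n$. The set $X_{A'_s}\in p_{\alpha_s}$ is the union over $u\le k$ of the sets $\bigcup_{n\in A'_s}T_u^n$. So there is $\varepsilon_s\le k$ with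
$$Y_s:=\bigcup_{n\in A'_s}T^n_{\varepsilon_s}\in p_{\alpha_s}.$$
For $n\in A'_s$ write $T^n=T^n_{\varepsilon_s}$, $c^n=c^n_{\varepsilon_s}$, and $w_i^j=w_{\alpha_s,i}^j$ for $i\in I_n$. For $n\notin\bigcup_sA'_s$ put $T^n=\emptyset$.

**Step 3: what the recursion maintains.** We build increasing subspaces $W_n\subseteq V_C$, increasing finite sets $M_n\subseteq\omega$, values $e(m)$ for $m\in M_n$, and sets $B_n\subseteq T^n$ with $|B_n|\le b_n$, such that $\dim W_n\le ks_{n+1}$, $|M_n|\le ks_{n+1}$, and the family
$$\mathcal F_n=\{a\}\cup\{g_m^l:m\notin M_n,\,l\le k\}\cup\{g_m^{e(m)}:m\in M_n\}$$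
is independent mod $W_n$. Thus $M_n$ is the set of indices for which the choice $e(m)$ has been made. For all other $m$ every $g_m^l$ is still alive. Start with $W_{-1}=0$ and $M_{-1}=\emptyset$.

**Step 4: one step of the recursion.** If $T^n=\emptyset$, change nothing and put $B_n=\emptyset$. Otherwise let
$$Z=W_{n-1}+\operatorname{span}\big(\{a\}\cup\{g_m^{e(m)}:m\in M_{n-1}\}\big),\qquad \dim Z\le ks_n+1+ks_n=b_n ,$$
and $\mathcal E=\{g_m^{c^n(m)}:m\notin M_{n-1}\}$. Since $\mathcal F_{n-1}$ is independent mod $W_{n-1}$, $\mathcal E$ is independent mod $Z$. By Lemma 6, $\mathcal E\cup\{w_i^j:i\in T^n,\,1\le j\le k\}$ is independent. By Lemma 2 (with $W=0$) we may omit at most $b_n$ of these $w_i^j$ so that the remaining ones together with $\mathcal E$ are independent mod $Z$. Let $B_n$ be the set of $i\in T^n$ for which some $w_i^j$ was omitted, so $|B_n|\le b_n$, and put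
$$W_n=W_{n-1}+\operatorname{span}\{w_i^j:i\in T^n\setminus B_n,\,1\le j\le k\}.$$
Then $\dim W_n\le ks_n+k|I_n|=ks_{n+1}$.

We check that $\mathcal F'=\{a\}\cup\{g_m^{e(m)}:m\in M_{n-1}\}\cup\mathcal E$ is independent mod $W_n$. Suppose $u+v\in W_n$ with $u$ a combination of the first two parts and $v$ a combination of $\mathcal E$. Write $u+v=w_0+w_1$ with $w_0\in W_{n-1}$ and $w_1$ a combination of retained $w_i^j$. Then $v+w_1=u+w_0\in Z$. Since $\mathcal E$ and the retained $w_i^j$ are together independent mod $Z$, both $v$ and $w_1$ are trivial combinations. Hence $u=w_0\in W_{n-1}$, and $u$ is trivial because $\mathcal F_{n-1}$ is independent mod $W_{n-1}$.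

Now make the new choices. Apply Lemma 2 with $W=W_{n-1}$ and $Z=W_n$, protecting $\mathcal F'\subseteq\mathcal F_{n-1}$. We can omit at most $\dim W_n/W_{n-1}\le k|I_n|$ members of $\mathcal F_{n-1}\setminus\mathcal F'$ to obtain a family $\mathcal F''\supseteq\mathcal F'$ that is independent mod $W_n$. The omitted members are of the form $g_m^l$ with $m\notin M_{n-1}$. Let $M_n$ be $M_{n-1}$ together with these $m$, and put $e(m)=c^n(m)$ for the new ones. Then $|M_n|\le ks_{n+1}$. Moreover $\mathcal F_n\subseteq\mathcal F''$: for new $m$ the vector $g_m^{e(m)}$ lies in $\mathcal E\subseteq\mathcal F'$, and for $m\notin M_n$ nothing with index $m$ was omitted. So $\mathcal F_n$ is independent mod $W_n$.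

**Step 5: the functional on $V_C$.** Let $W=\bigcup_nW_n$ and put $e(m)=0$ for $m\notin\bigcup_nM_n$. For every $n$ the family $\{a\}\cup\{g_m^{e(m)}:m\in\omega\}$ is a subfamily of $\mathcal F_n$. So it is independent mod every $W_n$, hence mod $W$. Choose a linear $\varphi:V_C\to\mathbb F_2$ vanishing on $W$ with $\varphi(a)=1$ and $\varphi(g_m^{e(m)})=1$ for all $m$.

Let $\alpha=\alpha_s$. The set $\bigcup_nB_n$ is thin, so $P_s:=Y_s\setminus\bigcup_nB_n\in p_\alpha$. If $i\in P_s$, then $i\in T^n\setminus B_n$ for some $n\in A'_s$. Hence $w_{\alpha,i}^j\in W$, and $\varphi(f_\alpha^j(i))=\varphi(e_\alpha^j)$ for every $j$. So $\varphi$ satisfies the conditions defining $\Phi$ for all $\alpha\in C\cap\Lambda$.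

**Step 6: extension to $V$.** Define $\varphi(e_\alpha^j)$ for $\alpha\in\mathfrak c\setminus C$ by recursion on $\alpha$: it is $p_\alpha\text{-}\lim_i\varphi(f_\alpha^j(i))$ if $\alpha\in\Lambda$, and $0$ otherwise. This is meaningful because $f_\alpha^j(i)\in V_\alpha$, where $\varphi$ is already determined. Then $\varphi\in\Phi$. $\square$

**$G$ is a Hausdorff group.** Let $0\ne a\in V$. Choose distinct basis vectors $g_m^l$ outside the finite support of $a$; then $\{a\}\cup\{g_m^l\}$ is independent, and Lemma 7 gives $\varphi\in\Phi$ with $\varphi(a)=1$. So $V\to2^\Phi$ is injective, and $G$ is a Hausdorff, hence Tychonoff, Boolean group of cardinality $\mathfrak c$.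

## 10. Countable compactness of $G^k$

Let $a_n=(a_n^1,\dots,a_n^k)\in G^k$ for $n\in\omega$. We look for a subsequence whose coordinates are built from an independent $k$-tuple, since for those (8.1) provides limits.

**Step 1: separating constant from moving combinations.** For $\lambda=(\lambda_1,\dots,\lambda_k)\in\mathbb F_2^k$ put $a_n^\lambda=\sum_j\lambda_ja_n^j$. For infinite $N\subseteq\omega$ let $\Lambda_0(N)$ be the set of those $\lambda$ for which $(a_n^\lambda)_{n\in N}$ is constant; it is a subspace of $\mathbb F_2^k$. Choose $N$ with $|\Lambda_0(N)|$ maximal. Then for $\lambda\notin\Lambda_0(N)$ the map $n\mapsto a_n^\lambda$ is finite-to-one on $N$. Indeed, if it were constant on an infinite $N'\subseteq N$, then $\Lambda_0(N')$ would contain $\Lambda_0(N)$ and $\lambda$. Let $\mu_1,\dots,\mu_m$ be a basis of a complement of $\Lambda_0(N)$ in $\mathbb F_2^k$; here $0\le m\le k$.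

**Step 2: an independent subsequence.** Choose $n_0<n_1<\cdots$ in $N$ recursively so that no $a_{n_t}^\lambda$ with $0\ne\lambda\in\operatorname{span}(\mu_1,\dots,\mu_m)$ lies in the finite space $\operatorname{span}\{a_{n_{t'}}^{\mu_l}:t'<t,\,l\le m\}$. This is possible, since each of the finitely many $\lambda$ lies outside $\Lambda_0(N)$ and so excludes only finitely many $n$. Put $f^l(t)=a_{n_t}^{\mu_l}$. The family $\{f^l(t):t\in\omega,\,1\le l\le m\}$ is independent: in a nontrivial vanishing combination let $t$ be the largest index occurring. The terms with this $t$ add up to $a_{n_t}^\lambda$ for some $0\ne\lambda\in\operatorname{span}(\mu_1,\dots,\mu_m)$, and this would lie in the span of the earlier vectors.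

**Step 3: the limit.** Add sequences $f^{m+1},\dots,f^k$ of distinct basis vectors outside the countable union of supports of the $f^l(t)$, $l\le m$. The result is an independent $k$-tuple, so it equals $(f_\alpha^1,\dots,f_\alpha^k)$ for some $\alpha\in\Lambda$. By (8.1), $e_\alpha^l$ is the $p_\alpha$-limit of $(f^l(t))_t$. Each standard basis vector of $\mathbb F_2^k$ is the sum of an element of $\Lambda_0(N)$ and a combination of $\mu_1,\dots,\mu_m$. So each $a_{n_t}^j$ is a constant plus a fixed linear combination of $f^1(t),\dots,f^m(t)$. Hence $(a_{n_t}^j)_t$ has a $p_\alpha$-limit in $G$ for every $j$, and $(a_{n_t})_t$ has a $p_\alpha$-limit in $G^k$. It is an accumulation point of $(a_{n_t})_t$, hence of $(a_n)$, because the $n_t$ are strictly increasing. So $G^k$ is countably compact.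

## 11. Failure of selective pseudocompactness in $G^{k+1}$

**Step 1: open sets that force independence.** Since $\Phi$ separates the points of the infinite set $V$, it is infinite. So we can choose linearly independent $\varphi_0,\varphi_1,\dots\in\Phi$. For $n\in\omega$, $0\le l\le k$ and $N=(k+1)n+l$ put
$$U_n^l=\{x\in G:\varphi_j(x)=0\ (j<N),\ \varphi_N(x)=1\},\qquad O_n=\prod_{l=0}^kU_n^l .$$
By linear independence the map $(\varphi_0,\dots,\varphi_N):V\to\mathbb F_2^{N+1}$ is onto, so every $O_n$ is a nonempty open subset of $G^{k+1}$. Let $(g_n^0,\dots,g_n^k)\in O_n$ be arbitrary. The family $\{g_n^l\}$ is independent: given a nonempty finite sum of its members, let $N$ be the least of the numbers $(k+1)n+l$ occurring. Then $\varphi_N$ is $1$ on that member and $0$ on the others.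

**Step 2: the contradiction.** Suppose $(a^0,\dots,a^k)\in G^{k+1}$ is an accumulation point of the selection. Fix $r\in\omega^*$ such that $a^l$ is the $r$-limit of $(g_n^l)_n$ for every $l\le k$. By Lemma 3, applied with the finite subspace $A=\operatorname{span}\{a^0,\dots,a^k\}$, there is $n_0$ such that $\{g_n^l+a^l:n\ge n_0,\,l\le k\}$ is independent. Choose a basis vector $a$ of $V$ outside the countably many supports involved; then $\{a\}\cup\{g_n^l+a^l:n\ge n_0,\,l\le k\}$ is independent. Lemma 7, with the index $m$ renamed to run over $n\ge n_0$, gives $e:\{n:n\ge n_0\}\to\{0,\dots,k\}$ and $\varphi\in\Phi$ with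
$$\varphi\big(g_n^{e(n)}+a^{e(n)}\big)=1\qquad\text{for all }n\ge n_0 .$$
The cofinite set $\{n:n\ge n_0\}\in r$ is the union of the $k+1$ sets $\{n\ge n_0:e(n)=l\}$, so one of them is in $r$. For this $l$ we have $\varphi(g_n^l)\ne\varphi(a^l)$ $r$-a.e. This contradicts the continuity of $\varphi$ on $G$ and the fact that $a^l$ is the $r$-limit of $(g_n^l)_n$. So no selection from $(O_n)$ has an accumulation point, and $G^{k+1}$ is not selectively pseudocompact. $\blacksquare$
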